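# Effective fronts of bounded measurable coefficients: irrational corners and parallelograms

## 1. Layered coefficients: a front computed by hand

Functions on $\mathbb T^2=\mathbb R^2/\mathbb Z^2$ are $\mathbb Z^2$-periodic functions on $\mathbb R^2$. Let $a\in L^\infty(\mathbb T^2,(0,\infty))$ with $0<m\le a\le M<\infty$ a.e., and think of $a(y)$ as the speed at which a front moves at the point $y$. We attach to $a$ the number
$$\overline H_a(p)=\inf_{v\in\mathrm{Lip}(\mathbb T^2)}\ \operatorname*{ess\,sup}_{y\in\mathbb T^2}\,a(y)\,|p+Dv(y)|,\qquad p\in\mathbb R^2, \tag{1}$$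
called the effective Hamiltonian, and the set
$$S_a=\partial\overline H_a(0)=\{x\in\mathbb R^2:\ x\cdot p\le\overline H_a(p)\ \ \forall p\in\mathbb R^2\},$$
called the effective front. (By Rademacher's theorem a Lipschitz function is differentiable a.e., so (1) makes sense.)

Some facts are immediate. The function $(p,v)\mapsto\operatorname{ess\,sup}a|p+Dv|$ is convex, so its infimum over $v$ is convex in $p$. It is also even and positively $1$-homogeneous in $p$. Taking $v=0$ gives $\overline H_a(p)\le M|p|$. Since $\int_{\mathbb T^2}(p+Dv)=p$, we have $|p|\le\int|p+Dv|\le\frac1m\operatorname{ess\,sup}a|p+Dv|$. Thus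
$$m|p|\le\overline H_a(p)\le M|p|,$$
and $\overline H_a$ is a norm. Put $K=\{\overline H_a\le1\}$. By homogeneity $S_a=\{x: x\cdot p\le1\ \forall p\in K\}$, the polar body of $K$. By the textbook duality between norms and polar bodies,
$$\overline H_a(p)=\max_{x\in S_a}p\cdot x,\qquad \|x\|:=\max_{p\in K}p\cdot x \ \text{ is the gauge of } S_a. \tag{2}$$
In particular $S_a$ is compact, convex, symmetric ($S_a=-S_a$), and contains a neighborhood of $0$.

**Example.** If $a\equiv c$, then $m=M=c$ gives $\overline H_a(p)=c|p|$, and $S_a$ is the disc of radius $c$.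

**Definition (support).** A *support* of $S_a$ at $\xi\in\partial S_a$ is a vector $p$ with $\overline H_a(p)=1=p\cdot\xi$.

Since $0$ is interior to $S_a$, the supporting lines of $S_a$ at $\xi$ are exactly the lines $\{p\cdot x=1\}$ with $p$ a support at $\xi$. So $\partial S_a$ is differentiable at $\xi$ (has a unique supporting line there) if and only if $\xi$ has exactly one support. Two distinct supports mean that $\xi$ is a corner.

Now suppose $a$ depends on $y_2$ only, and let $m=\operatorname{ess\,inf}a$, $M=\operatorname{ess\,sup}a$.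

**Proposition 1 (layered coefficients).** Let $a=a(y_2)$.

1. $\partial S_a$ is differentiable at every point other than $\pm(M,0)$.
2. If $p_1,p_2$ are supports at the same point, then $\overline H_a\big(\frac{p_1-p_2}2\big)\le\sqrt{1-m^2/M^2}$.

*Proof.* For $|s|\le1/M$ put $f(s)=\int_0^1\sqrt{a(y_2)^{-2}-s^2}\,dy_2$. We claim that
$$K=\{p:\ |p_1|\le1/M,\ |p_2|\le f(p_1)\}. \tag{3}$$

Let $p$ belong to the right side of (3). Put $\lambda=p_2/f(p_1)\in[-1,1]$, or $\lambda=0$ if $f(p_1)=0$, and choose $v=v(y_2)$ with $p_2+v'=\lambda\sqrt{a^{-2}-p_1^2}$. Both sides have mean $p_2$, so $v$ is periodic. Then $|p+Dv|^2=p_1^2+\lambda^2(a^{-2}-p_1^2)\le a^{-2}$, so $\overline H_a(p)\le1$.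

Conversely, let $\overline H_a(p)\le1$ and $c>1$. There is $v\in\mathrm{Lip}(\mathbb T^2)$ with $|p+Dv|\le c/a$ a.e. Average in $y_1$: with $\bar v(y_2)=\int_0^1v\,dy_1$ we have, for a.e. $y_2$, $\int_0^1\partial_1v\,dy_1=0$ and $\int_0^1\partial_2v\,dy_1=\bar v'(y_2)$. Hence $(p_1,p_2+\bar v'(y_2))$ is the average of $p+Dv$ over $y_1$, and its length is at most $c/a(y_2)$. So $|p_1|\le c/M$ and $|p_2+\bar v'|\le\sqrt{c^2a^{-2}-p_1^2}$. Integrating over $y_2$, $|p_2|\le\int_0^1\sqrt{c^2a^{-2}-p_1^2}\,dy_2$. Let $c\to1$. This proves (3).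

Let $p_1\ne p_2$ be supports at $\xi$. On the segment $[p_1,p_2]$ we have $\overline H_a\le1$ by convexity and $\overline H_a(p)\ge p\cdot\xi=1$ by (2), so the segment lies in $\partial K$. For each $c>0$ the function $s\mapsto\sqrt{c^2-s^2}$ is strictly concave, so $f$ is strictly concave, and $f>0$ on $(-1/M,1/M)$. Over $|p_1|<1/M$ the boundary of $K$ consists of the graphs of $\pm f$, which contain no segments. So the segment lies in a side $\{\pm1/M\}\times[-f(1/M),f(1/M)]$. Hence $q=\frac{p_1-p_2}2=(0,q_2)$ with $0<|q_2|\le f(1/M)$. Since $q\cdot\xi=0$, $\xi=(\xi_1,0)$, and $\pm\xi_1/M=1$. So $\xi=\pm(M,0)$, which proves part 1. By (3), $\overline H_a(q)=|q_2|/f(0)$, and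
$$f(1/M)=\int_0^1\frac1a\sqrt{1-\frac{a^2}{M^2}}\,dy_2\le\sqrt{1-\frac{m^2}{M^2}}\;f(0).$$
This proves part 2. (If $p_1=p_2$, it is trivial.) $\square$

If $a=M$ on a strip of width $\varepsilon$ and $a=m$ elsewhere, then $f(1/M)/f(0)=(1-\varepsilon)\sqrt{m^{-2}-M^{-2}}\,\big/\big(\frac{1-\varepsilon}m+\frac\varepsilon M\big)$, which tends to $\sqrt{1-m^2/M^2}$ as $\varepsilon\to0$. So the constant in part 2 is the right one for this class.

**A layered front is never a parallelogram.** Part 1 shows this at once, since a parallelogram has four corners. Part 2 shows it too, in a way that will survive. Suppose $S_a=\operatorname{conv}\{\pm\xi_1,\pm\xi_2\}$. Let $p_1,p_2$ be given by $p_1\cdot\xi_1=p_1\cdot\xi_2=1$ and $p_2\cdot\xi_1=1$, $p_2\cdot\xi_2=-1$. A linear function attains its maximum over $S_a$ at a vertex, so by (2) $\overline H_a(p_1)=\overline H_a(p_2)=1$, and both are supports at $\xi_1$. But $q=\frac{p_1-p_2}2$ has $q\cdot\xi_2=1$, so $\overline H_a(q)\ge1$. This contradicts part 2.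

**The same bound from test functions.** Let $\alpha(y)=y_1/M$ and $\beta(y)=\int_0^{y_2}\sqrt{a^{-2}-M^{-2}}$. Then $|D(\alpha\pm\beta)|=1/a$, and $\alpha\pm\beta$ have slopes $(1/M,\pm f(1/M))$, the extreme supports at $(M,0)$. Because $D\alpha\perp D\beta$ and $|D\alpha|=1/M$ everywhere, for $|s|\le|r|$
$$a^2|D(s\alpha+r\beta)|^2=s^2\frac{a^2}{M^2}+r^2\Big(1-\frac{a^2}{M^2}\Big)=r^2-(r^2-s^2)\frac{a^2}{M^2}\le r^2-(r^2-s^2)\frac{m^2}{M^2}. \tag{4}$$
With $s=0$, $r=1$ this is part 2 for the extreme supports. The whole gain comes from one fact, namely that $|D\alpha|$ is bounded below almost everywhere.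

What changes for a general $a$? There is no formula for $K$, and nothing bounds $|D\alpha|$ from below at a typical point. Moreover some parallelograms *are* effective fronts, as we recall next, so part 2 cannot hold at every corner of every front.

## 2. Irrational boundary points: continuous versus bounded coefficients

For continuous $a>0$, $\overline H_a(p)$ is the unique constant for which the cell problem $a(y)|p+Dv(y)|=\overline H_a(p)$ in $\mathbb T^2$ has a continuous periodic viscosity solution $v$, and formula (1) holds. Moreover $S_a$ is then the unit ball of the stable norm $\|x\|_a=\lim_{\lambda\to\infty}d_a(0,\lambda x)/\lambda$, where $d_a(x,y)$ is the infimum of $\int_0^1|\dot\gamma|/a(\gamma)\,ds$ over paths $\gamma$ from $x$ to $y$. For $a\in L^\infty$ with $\operatorname{ess\,inf}a>0$, (1) is the definition.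

Let $\mathcal W$ be the collection of compact convex $S\subset\mathbb R^2$ with nonempty interior and $S=-S$. We saw that always $S_a\in\mathcal W$. Call $S\in\mathcal W$ *realizable* in a class of coefficients if $S=S_a$ for some $a$ in the class. Call a nonzero vector *rational* if it is a real multiple of a vector in $\mathbb Q^2$, and *irrational* otherwise; $(\pi,2\pi)$ is rational, $(1,\sqrt2)$ is irrational. Two results are known for continuous coefficients.

* (i) For every $a\in C(\mathbb T^2,(0,\infty))$, $S_a\in\mathcal W$ and $\partial S_a$ is differentiable at every irrational point. Hence not every set in $\mathcal W$ is realizable with continuous $a$.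
* (ii) A polygon is realizable by some $a\in C(\mathbb T^2,(0,\infty))$ if and only if it is centrally symmetric, has nonempty interior and rational vertices.

Hung V. Tran and Yifeng Yu, "Differentiability of effective fronts in the continuous setting in two dimensions", arXiv:2203.13807 (2022), ask: **is every set in $\mathcal W$ realizable by some $a\in L^\infty(\mathbb T^2,(0,\infty))$ with positive essential lower bound?** The answer is no. The obstruction is a version of part 2 of Proposition 1 at irrational points. To state it, let $0<m\le a\le M$ a.e. and put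
$$a^*(y)=\lim_{r\to0}\operatorname*{ess\,sup}_{B_r(y)}a,\qquad\kappa=\operatorname*{ess\,inf}_y\frac{a(y)}{a^*(y)}.$$
The function $a^*$ is periodic and upper semicontinuous: if $a^*(y)<c$, then $\operatorname{ess\,sup}_{B_r(y)}a<c$ for some $r$, and so $a^*<c$ on $B_r(y)$. At a Lebesgue point, $a(y)$ is the limit of averages over $B_r(y)$, so $a(y)\le a^*(y)$. Hence $a\le a^*\le M$ a.e. and $\kappa\in[m/M,1]$.

**Examples for $a^*$ and $\kappa$.** If $a$ is continuous, $a^*=a$ and $\kappa=1$. If $a=M$ on an open disc in the unit cell and $a=m<M$ elsewhere, then $a^*=M$ on the closed disc and $a^*=m$ off it. The circle is null, so again $\kappa=1$. Now put small discs around a countable dense set, of total area less than $1$ per cell, and let $a=M$ on their union and $a=m$ elsewhere. Then $a^*\equiv M$ and $\kappa=m/M$.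

**Theorem 2.** Let $\xi\in\partial S_a$ be irrational and let $p_1,p_2$ be supports of $S_a$ at $\xi$. Put $\bar p=\frac{p_1+p_2}2$ and $q=\frac{p_1-p_2}2$. Then for all real $|s|\le|r|$,
$$\overline H_a(s\bar p+rq)^2\le\kappa^2s^2+(1-\kappa^2)r^2.$$
In particular $\overline H_a\big(\frac{p_1-p_2}2\big)\le\sqrt{1-\kappa^2}\le\sqrt{1-m^2/M^2}<1$.

**Corollary 3 (answer to the question).** A parallelogram $\operatorname{conv}\{\pm\xi_1,\pm\xi_2\}$ ($\xi_1,\xi_2$ linearly independent) equals $S_a$ for some $a\in L^\infty(\mathbb T^2,(0,\infty))$ with $\operatorname{ess\,inf}a>0$ if and only if $\xi_1,\xi_2$ are both rational.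

*Proof from Theorem 2.* "If" is (ii). For "only if", suppose $\xi_1$, say, is irrational and $S_a$ is the parallelogram. The vectors $p_1,p_2$ from the end of Section 1 are supports at $\xi_1$ with $\overline H_a\big(\frac{p_1-p_2}2\big)\ge1$, which contradicts Theorem 2. $\square$

For instance $\operatorname{conv}\{\pm(1,\sqrt2),\pm(0,1)\}$ is not realizable.

**Corollary 4 (extension of (i)).** If $a=a^*$ a.e. (e.g. $a$ upper semicontinuous, or a.e. continuous), then $\partial S_a$ is differentiable at every irrational point.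

*Proof from Theorem 2.* Here $\kappa=1$, so $\overline H_a(q)=0$ and $p_1=p_2$. As for the examples: if $a$ is upper semicontinuous, then $a^*\le a$ everywhere and $a\le a^*$ a.e.; and $a^*=a$ at every continuity point. $\square$

**Theorem 5 (irrational corners occur).** Let $\theta$ be irrational, $0<m<\mu$, $\delta>0$. There is $a\in L^\infty(\mathbb T^2)$ with $\operatorname{ess\,inf}a=m$ and $M:=\operatorname{ess\,sup}a\in[\mu-\delta,\mu+\delta]$ such that $\partial S_a$ has, at the irrational point $\xi=\mu(1,\theta)/\sqrt{1+\theta^2}$, two distinct supports $p_\pm$ with $\overline H_a\big(\frac{p_+-p_-}2\big)^2\ge1-\frac{m^2}{M^2}-\delta$.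

So the bound $\sqrt{1-m^2/M^2}$ in Theorem 2 cannot be improved in general, and by (i) the $L^\infty$ class realizes sets that no continuous coefficient does. Theorem 5 is not needed for Corollary 3.

## 3. Subsolutions and the distance they generate

We need a distance attached to a merely measurable $a$. The path formula for $d_a$ is of no use: if $a=M$ on the lines $y_2\in\mathbb Z$ and $a=m<M$ elsewhere, paths can run along a null set that (1) does not see. We define the distance by duality.

Let $\mathcal L$ be the set of locally Lipschitz $u:\mathbb R^2\to\mathbb R$ with $|Du|\le1/a$ a.e. Since $|Du|\le1/m$ a.e., mollification shows that each $u\in\mathcal L$ is $1/m$-Lipschitz. The class $\mathcal L$ is convex, contains $-u$ with $u$, and is closed under adding constants and under integer translations. It is closed under $\max$ and $\min$, because $Du=Dw$ a.e. on $\{u=w\}$. Two more closure properties follow.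

* *Locally uniform limits.* Let $v_j\in\mathcal L$, $v_j\to v$ locally uniformly. For $\varphi\in C_c^\infty(\mathbb R^2;\mathbb R^2)$, integrating by parts twice, $\int\varphi\cdot Dv=\lim\int\varphi\cdot Dv_j\le\int|\varphi|/a$. By density this holds for bounded measurable $\varphi$ with compact support. Taking $\varphi=1_E\,Dv/|Dv|$ (and $0$ where $Dv=0$) gives $\int_E|Dv|\le\int_E1/a$ for all bounded $E$, so $|Dv|\le1/a$ a.e.
* *Finite suprema and infima of subfamilies.* Let $\mathcal F\subset\mathcal L$ be nonempty with finite pointwise supremum. The space $C(\mathbb R^2)$ with locally uniform convergence is separable and metrizable, so $\mathcal F$ has a countable dense subset $\{f_1,f_2,\dots\}$, with the same supremum. The functions $\max(f_1,\dots,f_n)\in\mathcal L$ increase to it, locally uniformly because they are equi-Lipschitz. So $\sup\mathcal F\in\mathcal L$. Infima follow by $u\mapsto-u$.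

**The functions $u_p$.** Let $v_n$ with $v_n(0)=0$ be a minimizing sequence in (1). It is equi-Lipschitz and periodic, so a subsequence converges uniformly to some $v$. For every $c>\overline H_a(p)$ we have $|p+Dv_n|\le c/a$ for large $n$, and the weak-limit argument above gives $|p+Dv|\le c/a$. Let $c\downarrow\overline H_a(p)$: the infimum in (1) is attained. Hence
$$\text{for } p\in K \text{ there is } u_p\in\mathcal L \text{ with } u_p-p\cdot x \text{ periodic.} \tag{5}$$
Conversely, if $u$ is Lipschitz and $u-p\cdot x$ is periodic, then $\overline H_a(p)\le\operatorname{ess\,sup}a|Du|$, directly by (1).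

**The metric $d$.** Put $d(x,y)=\sup\{u(x)-u(y):u\in\mathcal L\}$. For $a\equiv c$ this is $|x-y|/c$. In general:

* $|x-y|/M\le d(x,y)\le|x-y|/m$; the lower bound uses $|\cdot-y|/M\in\mathcal L$. The function $d$ is symmetric because $\mathcal L=-\mathcal L$, it obviously satisfies the triangle inequality, and it is invariant under $\mathbb Z^2$. So $d$ is a $\mathbb Z^2$-invariant metric, equivalent to the Euclidean one. Every $u\in\mathcal L$ is $1$-Lipschitz for $d$, and $d(\cdot,y)\in\mathcal L$, being a finite supremum of functions $u-u(y)$.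
* If $|z-y|\le r$, then
$$d(y,z)\ge\frac{|z-y|}{\operatorname{ess\,sup}_{B_r(y)}a}, \tag{6}$$
since $\min(|\cdot-y|,r)/\operatorname{ess\,sup}_{B_r(y)}a\in\mathcal L$: its gradient has the admissible length inside $B_r(y)$ and vanishes outside.

**Lemma 6 (geodesics).** Any two points of $(\mathbb R^2,d)$ are joined by a $d$-geodesic, i.e. by $c:[0,D]\to\mathbb R^2$, $D=d(x,y)$, with $d(c(t),c(t'))=|t-t'|$.

*Proof.* We first find intermediate points. Let $0<r<d(x,y)$, let $B=\{d(x,\cdot)\le r\}$, which is compact, and let $\rho=\inf_{b\in B}d(b,\cdot)\in\mathcal L$. Put $f=\min(d(x,\cdot),r)+\rho$. On $B$ we have $\rho=0$, so $D\rho=0$ a.e. on $B$ and only the first summand contributes to $Df$. On the open set $B^c$ the first summand is constant. So $f\in\mathcal L$, and $d(x,y)\ge f(y)-f(x)=r+\rho(y)$. By compactness some $z\in B$ has $d(z,y)=\rho(y)\le d(x,y)-r$, and $d(x,z)\le r$. By the triangle inequality both are equalities.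

With $r=d(x,y)/2$ this gives midpoints. Iterating, we define $c$ on the points $jD2^{-n}$, with consecutive points of level $n$ at distance $D2^{-n}$. Then $d(c(t),c(t'))\le|t-t'|$ on these points, and since the endpoints are at distance $D$, the triangle inequality forces equality. The space $(\mathbb R^2,d)$ is complete, so this isometric map extends to $[0,D]$. $\square$

**Lemma 7 (large scales).** $d(0,\lambda x)/\lambda\to\|x\|$ as $\lambda\to\infty$, for all $x\in\mathbb R^2$, where $\|\cdot\|$ is the gauge of $S_a$ from (2).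

*Proof.* *Existence of the limit.* For $k\in\mathbb Z^2$ the sequence $n\mapsto d(0,nk)$ is subadditive, by invariance. By Fekete's lemma $N(k)=\lim_nd(0,nk)/n=\inf_nd(0,nk)/n$ exists, and $N(k)\le d(0,k)$. From $d(0,n(k+l))\le d(0,nk)+d(0,nl)$, $N$ is subadditive. It is even, $N(nk)=nN(k)$ for $n\in\mathbb N$, and $|k|/M\le N(k)\le|k|/m$. So it extends by homogeneity to $\mathbb Q^2$ and, since $|N(x)-N(y)|\le N(x-y)\le|x-y|/m$, by continuity to a norm on $\mathbb R^2$. If $x=k/j$ with $k\in\mathbb Z^2$, $j\in\mathbb N$, and $n=\lfloor\lambda/j\rfloor$, then $|\lambda x-nk|\le|k|$, so $d(0,\lambda x)/\lambda\to N(x)$. For general $x$ approximate by rational points: $d(0,\cdot)/\lambda$ changes by at most $|x-x'|/m$ between $\lambda x$ and $\lambda x'$.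

*$N\ge\|\cdot\|$.* If $p\in K$, then $d(0,\lambda x)\ge u_p(\lambda x)-u_p(0)\ge\lambda p\cdot x-C$. Divide by $\lambda$ and take the maximum over $p\in K$.

*$N\le\|\cdot\|$.* Given $x$, choose by Hahn–Banach $p$ with $p\cdot y\le N(y)$ for all $y$ and $p\cdot x=N(x)$. Put $v(y)=\inf_{k\in\mathbb Z^2}\big(d(y,k)+p\cdot k\big)$. Since $-p\cdot k\le N(-k)=N(k)\le d(0,k)$,
$$d(y,k)+p\cdot k\ge d(0,k)-d(0,y)+p\cdot k\ge N(k)+p\cdot k-d(0,y)\ge-d(0,y),$$
so $v$ is finite and $v\in\mathcal L$. Replacing $k$ by $k+l$ in the infimum gives $v(y+l)=v(y)+p\cdot l$ for $l\in\mathbb Z^2$, so $v-p\cdot y$ is periodic. Hence $\overline H_a(p)\le1$, and $N(x)=p\cdot x\le\|x\|$. $\square$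

**Lemma 8 (crossing paths).** In a closed rectangle, a path joining the left side to the right side and a path joining the bottom to the top intersect.

*Proof.* Let the rectangle be $[-1,1]^2$ and the paths $h,w:[-1,1]\to[-1,1]^2$ with $h_1(\pm1)=\pm1$, $w_2(\pm1)=\pm1$. If they do not meet, then $n(\sigma,\tau)=\max_i|h_i(\sigma)-w_i(\tau)|>0$, and
$$F(\sigma,\tau)=\frac{\big(w_1(\tau)-h_1(\sigma),\ h_2(\sigma)-w_2(\tau)\big)}{n(\sigma,\tau)}$$
maps $[-1,1]^2$ continuously into its boundary. By Brouwer's theorem $F$ has a fixed point, which lies on the boundary. But $F_1\ge0$ if $\sigma=-1$, $F_1\le0$ if $\sigma=1$, $F_2\ge0$ if $\tau=-1$, and $F_2\le0$ if $\tau=1$. This excludes all four sides. $\square$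

## 4. Half-sums and half-differences of subsolutions, and where the lower bound on $|D\alpha|$ is missing

We start the proof of Theorem 2. If $p_1=p_2$, then $q=0$ and $\overline H_a(s\bar p)^2=s^2\le\kappa^2s^2+(1-\kappa^2)r^2$ because $s^2\le r^2$. From now on $p_1\ne p_2$.

Since $p_1\cdot\xi=p_2\cdot\xi=1$, the vectors $p_1,p_2$ are linearly independent, and so are $\bar p,q$. Moreover $q\ne0$ and $q\perp\xi$. If $q\cdot k=0$ for some $k\in\mathbb Z^2\setminus\{0\}$, then $k$ would be parallel to $\xi$, which is irrational. So $q\cdot k\ne0$ for $k\ne0$; equivalently, $q_1,q_2$ are rationally independent, and the group $q\cdot\mathbb Z^2$ is dense in $\mathbb R$.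

Imitate (4). Let $u_i=u_{p_i}$ from (5) and
$$\alpha=\frac{u_1+u_2}2,\quad\beta=\frac{u_1-u_2}2,\qquad\alpha(y+k)=\alpha(y)+\bar p\cdot k,\quad\beta(y+k)=\beta(y)+q\cdot k\quad(k\in\mathbb Z^2).$$
Both are $1/m$-Lipschitz. Squaring $|D\alpha\pm D\beta|\le1/a$,
$$|D\alpha|^2+|D\beta|^2+2|D\alpha\cdot D\beta|\le\frac1{a^2}\quad\text{a.e.} \tag{7}$$

The natural attempt is to use $\beta$ itself as test function for $\overline H_a(q)$. From (7) alone, $a|D\beta|\le1$, so $\overline H_a(q)\le1$, which is exactly not enough. If we had $|D\alpha|\ge c>0$ a.e., (7) would give $a^2|D\beta|^2\le1-a^2c^2\le1-m^2c^2$ and we would be done with some bound less than $1$. But there is no such lower bound in general. By (ii), the square $\operatorname{conv}\{\pm(1,0),\pm(0,1)\}$ is $S_a$ for a continuous $a$. There $p_1=(1,1)$, $p_2=(1,-1)$ are supports at $(1,0)$ and $q=(0,1)$ has $\overline H_a(q)=1$, so $\operatorname{ess\,inf}|D\alpha|=0$ for every choice of $u_1,u_2$. The irrationality of $\xi$ has to enter.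

There is a place where $|D\alpha|$ is controlled. Suppose a curve has unit $d$-speed and *both* $u_1$ and $u_2$ grow at rate $1$ along it. Then $\alpha$ grows at rate $1$ and $\beta$ is constant on it. By (6) the Euclidean speed is at most about $a^*$, so $|D\alpha|\ge1/a^*$ there. In the layered example the lines $t\mapsto(Mt,y_2)$ inside an open strip where $a=M$ are such curves. If such curves filled the plane, (4) would go through with $M$ replaced by $a^*$. In general they and their translates leave gaps, and in a gap we know nothing about $|D\alpha|$.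

The way past this is to give up $\beta$ in the gaps. We only need *some* function with slope $q$. So we replace $\beta$ by a function $\tilde\beta$ which equals $\beta$ on the curves and is *constant in each gap*. Off the curves, $s\alpha+r\tilde\beta$ has gradient $sD\alpha$, and $a|sD\alpha|\le|s|$ needs no lower bound. The price is to show that $\tilde\beta$ is Lipschitz. On the translate by $k$ of the curve, $\beta$ takes the value $q\cdot k$, and the translates are ordered by these values. Because the values $q\cdot k$ are *dense*, no jump is possible. If $\xi$ were rational, $q\cdot\mathbb Z^2$ would be discrete and this construction would give a step function.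

## 5. Two-sided curves calibrated by both supports

**Step 1. A curve along which $u_1$ and $u_2$ both grow at full speed.** The purpose is to find $\gamma_0:\mathbb R\to\mathbb R^2$ with
$$d(\gamma_0(t),\gamma_0(t'))=|t-t'|,\qquad u_i(\gamma_0(t))=u_i(\gamma_0(0))+t\quad(i=1,2;\ t,t'\in\mathbb R). \tag{8}$$

Let $c_n:[0,D_n]\to\mathbb R^2$ be a $d$-geodesic from $0$ to $n\xi$ (Lemma 6). By Lemma 7 and $\|\xi\|=1$, $D_n=n+o(n)$. The functions $g_i(t)=t-u_i(c_n(t))$ are nondecreasing, because $u_i$ is $1$-Lipschitz for $d$. Since $u_i-p_i\cdot x$ is bounded and $p_i\cdot\xi=1$, their total increment is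
$$D_n-\big(u_i(n\xi)-u_i(0)\big)\le D_n-n+C=o(n).$$

Fix $L\in\mathbb N$ and take $\lfloor D_n/2L\rfloor$ disjoint subintervals of $[0,D_n]$ of length $2L$. If $g_1+g_2$ increased by more than $1/L$ on each of them, its total increment would be at least $\lfloor D_n/2L\rfloor/L$, which is impossible for $n$ large. So on one of them $g_1+g_2$, and hence each $g_i$, increases by at most $1/L$. Shift the parameter so that this interval becomes $[-L,L]$, and translate the curve by an integer vector so that its midpoint lies in $[0,1]^2$. This changes neither $d$-distances nor increments of $u_i$, since $u_i(\cdot+k)=u_i+p_i\cdot k$. Call the result $\gamma^L:[-L,L]\to\mathbb R^2$. For $-L\le t<t'\le L$,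
$$d(\gamma^L(t),\gamma^L(t'))=t'-t,\qquad t'-t-\tfrac1L\le u_i(\gamma^L(t'))-u_i(\gamma^L(t))\le t'-t.$$
Since $|x-y|\le M\,d(x,y)$, the curves are $M$-Lipschitz in the Euclidean metric. By Arzelà–Ascoli and a diagonal argument a subsequence converges locally uniformly as $L\to\infty$, and the limit $\gamma_0$ satisfies (8).

By (8), $\beta$ is constant on $\gamma_0$. Adding a constant to $u_1$, we may assume $\beta=0$ on $\gamma_0$. Also $\alpha(\gamma_0(t))=\alpha(\gamma_0(0))+t$. Since $\beta-q\cdot x$ and $\alpha-\bar p\cdot x$ are periodic and continuous, hence bounded, there is $C$ with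
$$|q\cdot\gamma_0(t)|<C,\qquad\bar p\cdot\gamma_0(t)=t+O(1). \tag{9}$$
Write $Q(x)=q\cdot x$ and $\gamma_k=\gamma_0+k$ (as sets) for $k\in\mathbb Z^2$. On $\gamma_k$ we have $\beta=q\cdot k$, and these values are distinct for distinct $k$. So the $\gamma_k$ are pairwise disjoint. They are connected, and they are closed because $\gamma_0(t)\to\infty$ as $|t|\to\infty$, by (9).

## 6. The order of the translates

**Step 2. The translates are ordered by $q\cdot k$.** We want to say that $\gamma_k$ lies to the left of $\gamma_{k'}$ when $q\cdot k<q\cdot k'$. Let $L_0$ and $R_0$ be the components of $\mathbb R^2\setminus\gamma_0$ containing the half-planes $\{Q\le-C\}$ and $\{Q\ge C\}$; these are connected and miss $\gamma_0$ by (9). Put $L_k=L_0+k$, $R_k=R_0+k$. So $L_k$ and $R_k$ are the components of $\mathbb R^2\setminus\gamma_k$ containing $\{Q\le-C+q\cdot k\}$ and $\{Q\ge C+q\cdot k\}$.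

*(2a) $L_0\ne R_0$.* Suppose they are equal. An open connected set is path connected, so a path in $\mathbb R^2\setminus\gamma_0$ joins $\{Q=-C\}$ to $\{Q=C\}$. Let $C''\ge C$ bound $|Q|$ on it. Extend it at its two ends along lines $\bar p\cdot x=\text{const}$, inside $C\le|Q|\le C''$, to a path $\sigma$ from $\{Q=-C''\}$ to $\{Q=C''\}$. In the linear coordinates $(\bar p\cdot x,Q)$ the path $\sigma$ lies in a rectangle $\{|\bar p\cdot x|\le b,\ |Q|\le C''\}$ and joins its bottom to its top.

By (9), $\bar p\cdot\gamma_0(t)\to\pm\infty$ as $t\to\pm\infty$. Choose $t_*$ with $\bar p\cdot\gamma_0(t_*)=-b$, then the first time $t_+>t_*$ with $\bar p\cdot\gamma_0=b$, then the last time $t_-<t_+$ with $\bar p\cdot\gamma_0=-b$. Then $t_-\ge t_*$, and on $(t_-,t_+)$ the values $\pm b$ are not taken, so $|\bar p\cdot\gamma_0|\le b$ on $[t_-,t_+]$. Also $|Q|<C\le C''$ there. So $\gamma_0|_{[t_-,t_+]}$ lies in the rectangle and joins its left side to its right side. By Lemma 8 it meets $\sigma$. As $|Q|<C$ on $\gamma_0$, the meeting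 point is not on the extensions, so it lies on the original path, which avoids $\gamma_0$. This is a contradiction. Hence $L_0\cap R_0=\emptyset$.

*(2b) If $q\cdot k<q\cdot k'$, then $\gamma_k\cup L_k\subset L_{k'}$.* Translating by $-k$, it suffices to prove $\gamma_0\cup L_0\subset L_k$ whenever $q\cdot k>0$.

First, $\gamma_0\subset L_k$. The connected set $\gamma_0$ misses $\gamma_k$, so $\gamma_0\subset L_k$ or $\gamma_0\cap L_k=\emptyset$. In the latter case $L_k$ is connected, misses $\gamma_0$, and contains $\{Q\le-C\}$, so $L_0+k=L_k\subset L_0$. Iterating, $L_0+nk\subset L_0$ for all $n\ge1$. But $L_0+nk\supset\{Q\le-C+n\,q\cdot k\}$, which meets $\{Q\ge C\}\subset R_0$ for large $n$. This contradicts $L_0\cap R_0=\emptyset$.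

Second, $\gamma_k\subset R_0$. By translation this says $\gamma_0\subset R_{-k}$. The connected set $\gamma_0$ misses $\gamma_{-k}$, so $\gamma_0\subset R_{-k}$ or $\gamma_0\cap R_{-k}=\emptyset$. In the latter case $R_{-k}$ is connected, misses $\gamma_0$, and contains $\{Q\ge C-q\cdot k\}\supset\{Q\ge C\}$, so $R_0-k\subset R_0$, hence $R_0-nk\subset R_0$. But $R_0-nk\supset\{Q\ge C-n\,q\cdot k\}$ meets $\{Q\le-C\}\subset L_0$ for large $n$, a contradiction.

Third, $L_0\subset L_k$. Since $\gamma_k\subset R_0$, $\gamma_k\cap L_0=\emptyset$. So $L_0$ is connected, misses $\gamma_k$, and contains $\{Q\le-C\}\subset L_k$. Hence $L_0\subset L_k$.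

## 7. Flattening $\beta$ in the gaps

**Step 3. The function $\tilde\beta$.** The purpose is to build a Lipschitz function with slope $q$ that agrees with $\beta$ on the curves and is constant in every gap. Define
$$\tilde\beta(y)=\sup\{q\cdot k:\ k\in\mathbb Z^2,\ y\notin L_k\},\qquad G=\overline{\bigcup_k\gamma_k}.$$

*Finiteness and slope.* We have $y\notin L_k$ if $q\cdot k\le Q(y)-C$, because then $y\in R_k$; such $k$ exist. And $y\in L_k$ if $q\cdot k\ge Q(y)+C$. So $\tilde\beta$ is finite. Since $y+l\notin L_k$ means $y\notin L_{k-l}$, $\tilde\beta(y+l)=\tilde\beta(y)+q\cdot l$ for $l\in\mathbb Z^2$.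

*Which side.* If $q\cdot k>\tilde\beta(y)$, then $y\in L_k$ by definition. If $q\cdot k<\tilde\beta(y)$, there is $k'$ with $q\cdot k'>q\cdot k$ and $y\notin L_{k'}$; since $L_k\subset L_{k'}$ by (2b), $y\notin L_k$.

*$\tilde\beta$ is Lipschitz.* Suppose $\tilde\beta(y)<q\cdot k<\tilde\beta(y')$. Then $y\in L_k$ and $y'\notin L_k$, so the segment $[y,y']$ meets $\partial L_k$. The boundary of a component of $\mathbb R^2\setminus\gamma_k$ lies in $\gamma_k$, and there $\beta=q\cdot k$. So $\beta$ takes on $[y,y']$ every value $q\cdot k$ between $\tilde\beta(y)$ and $\tilde\beta(y')$. These values are dense, and therefore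
$$|\tilde\beta(y')-\tilde\beta(y)|\le\operatorname{osc}_{[y,y']}\beta\le\frac{|y-y'|}m .$$

*$\tilde\beta=\beta$ on $G$.* If $y\in\gamma_k$, then $y\notin L_k$, and $y\in L_{k'}$ whenever $q\cdot k'>q\cdot k$, by (2b). So $\tilde\beta(y)=q\cdot k=\beta(y)$. By continuity this extends to the closure $G$.

*$\tilde\beta$ is locally constant off $G$.* A ball $B\subset\mathbb R^2\setminus G$ misses every $\gamma_k$, so for each $k$ either $B\subset L_k$ or $B\cap L_k=\emptyset$. Hence the set in the definition of $\tilde\beta(y)$ is the same for all $y\in B$.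

*Gradients.* The Lipschitz function $\tilde\beta-\beta$ vanishes on $G$, so its gradient vanishes a.e. on $G$. Thus
$$D\tilde\beta=D\beta\ \text{ a.e. on }G,\qquad D\tilde\beta=0\ \text{ off }G. \tag{10}$$
(As a check, $G$ must have positive area here. Otherwise $D\tilde\beta=0$ a.e. and $\tilde\beta$ would be constant, against $\tilde\beta(y+k)=\tilde\beta(y)+q\cdot k$.)

## 8. The gradient of $\alpha$ on the curves, and the end of the proof of Theorem 2

**Step 4. $|D\alpha|\ge1/a^*$ a.e. on $G$.** This is the lower bound that was missing, now claimed only on $G$. Let $y\in G$ be a differentiability point of $\alpha$; a.e. point of $G$ is one. Then $y=\lim(\gamma_0(t_j)+k_j)$ for some $t_j\in\mathbb R$, $k_j\in\mathbb Z^2$. The curves $t\mapsto\gamma_0(t_j+t)+k_j$ are $M$-Lipschitz, so a subsequence converges locally uniformly to a curve $\gamma$ with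
$$\gamma(0)=y,\qquad d(\gamma(t),y)=|t|,\qquad\alpha(\gamma(t))=\alpha(y)+t .$$
Fix $r>0$. For $M|t|\le r$ we have $|\gamma(t)-y|\le r$, so (6) gives $|\gamma(t)-y|\le|t|\operatorname{ess\,sup}_{B_r(y)}a$. Hence $(\gamma(t)-y)/t$ has a limit point $e$ as $t\to0$, and $|e|\le\operatorname{ess\,sup}_{B_r(y)}a$ for every $r>0$, that is, $|e|\le a^*(y)$. Differentiability gives $t=\alpha(\gamma(t))-\alpha(y)=D\alpha(y)\cdot(\gamma(t)-y)+o(|t|)$. Dividing by $t$ along the sequence, $D\alpha(y)\cdot e=1$. So $|D\alpha(y)|\ge1/a^*(y)$.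

**Step 5. The test function.** We insert $u=s\alpha+r\tilde\beta$ into (1), with $|s|\le|r|$. It is Lipschitz and $u-(s\bar p+rq)\cdot x$ is periodic.

A.e. off $G$, by (10) and (7), $a^2|Du|^2=s^2a^2|D\alpha|^2\le s^2\le\kappa^2s^2+(1-\kappa^2)r^2$.

A.e. on $G$, by (10), $|sr|\le r^2$, (7) and Step 4,
$$\begin{aligned}|Du|^2&=s^2|D\alpha|^2+2sr\,D\alpha\cdot D\beta+r^2|D\beta|^2\\&\le s^2|D\alpha|^2+r^2\big(2|D\alpha\cdot D\beta|+|D\beta|^2\big)\\&\le\frac{r^2}{a^2}-(r^2-s^2)|D\alpha|^2\le\frac{r^2}{a^2}-\frac{r^2-s^2}{(a^*)^2}.\end{aligned}$$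
Therefore
$$a^2|Du|^2\le r^2-(r^2-s^2)\Big(\frac a{a^*}\Big)^2\le r^2-(r^2-s^2)\kappa^2=\kappa^2s^2+(1-\kappa^2)r^2,$$
which is (4) with $M$ replaced by $a^*$. In both cases $a^2|Du|^2\le\kappa^2s^2+(1-\kappa^2)r^2$ a.e., so $\overline H_a(s\bar p+rq)^2\le\kappa^2s^2+(1-\kappa^2)r^2$. Taking $s=0$, $r=1$ and $\kappa\ge m/M$ gives the last assertion. This proves Theorem 2, and with it Corollaries 3 and 4. $\square$

## 9. A Denjoy-type lamination with an irrational corner

We now prove Theorem 5. The layered example with a thin fast strip nearly attains $\sqrt{1-m^2/M^2}$, but at the rational point $(M,0)$. We want fast strips of speed about $\mu$ in the irrational direction $(1,\theta)$, in a medium of speed $m$. We also need a function $\beta$ of slope $q_0=(-\theta,1)$ that is constant on each strip.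

Straight strips do not work. Put $\Omega=\{|y_2-\theta t|<w(t)\}$ with $w>0$ continuous. The translate $\Omega+k$ surrounds the line $y_2=\theta t+q_0\cdot k$, and $q_0\cdot k$ can be nonzero and arbitrarily small, so near $t=0$ some $\Omega+k$ with $k\ne0$ overlaps $\Omega$. There $\beta$ would have to equal both $0$ and $q_0\cdot k$. So the strips must have summable widths, and the lines must be pushed apart to make room for them. That bends the strips, and we must then adjust $\alpha$ and $a$ so that the bent center curve is still calibrated.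

Points are $y=(t,y_2)$. Constants $C,C_1$ depend only on $\theta,m,\mu$ ($C$ may change from line to line); $\varepsilon\in(0,\frac14)$ is small. Let $\ell(t)=\frac\varepsilon{6(1+t^2)}$. Then $|\ell'|=\frac{2|t|}{1+t^2}\ell\le\ell$ and $|\ell''|=\frac{\varepsilon|6t^2-2|}{6(1+t^2)^3}\le6\ell$. The sum $E(t)=\sum_{n\in\mathbb Z}\ell(n+t)$ is $1$-periodic. For $t\in[0,1)$ we have $|n+t|\ge n$ if $n\ge0$ and $|n+t|\ge|n|-1$ if $n\le-1$, so
$$\sum_n\frac1{1+(n+t)^2}\le2\sum_{n\ge0}\frac1{1+n^2}\le2\Big(\frac32+\frac{\pi^2}6-1\Big)<6,\qquad\text{hence }E\le\varepsilon.$$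

**Step 1. The leaves and the function $\beta$.** The purpose is to open a gap of width $\ell(n+t)$ along the leaf with label $x=n\theta$ modulo $1$. With $\{\cdot\}$ the fractional part, let
$$Y(t,x)=x+\theta t-\sum_{n\in\mathbb Z}\ell(n+t)\{x-n\theta\}.$$
Then $Y(t,x+1)=Y(t,x)+1$ and, shifting $n$, $Y(t+1,x)=Y(t,x+\theta)$. For $x<x'$, $\{x'-n\theta\}-\{x-n\theta\}\le x'-x$, so by $E\le\varepsilon$
$$Y(t,x')-Y(t,x)\ge(1-\varepsilon)(x'-x)\quad(x<x'). \tag{11}$$
Since $\sum_n|\ell'(n+t)|\le E(t)\le\varepsilon$ and $0\le\{\cdot\}<1$,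
$$|Y(t',x)-Y(t,x)-\theta(t'-t)|\le\varepsilon|t'-t|. \tag{12}$$
Let $\beta(t,y_2)=\sup\{x:Y(t,x)\le y_2\}$, the label of the leaf at or just below the point. It is finite by (11).

* *Slope.* From the two translation rules, $\beta(y+e_1)=\beta(y)-\theta$ and $\beta(y+e_2)=\beta(y)+1$. So $\beta-q_0\cdot y$ is periodic, $q_0=(-\theta,1)$.
* *In $y_2$.* $\beta$ is nondecreasing in $y_2$. Let $y_2<y_2'$, $x=\beta(t,y_2)$, $x'=\beta(t,y_2')$. If $x<x'$, then for small $h>0$ we have $Y(t,x'-h)\le y_2'$ and $Y(t,x+h)>y_2$, so by (11) $y_2'-y_2\ge(1-\varepsilon)(x'-x-2h)$. Let $h\to0$: $\beta$ is $\frac1{1-\varepsilon}$-Lipschitz in $y_2$.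
* *Along direction $(1,\theta)$.* If $Y(t,x)\le y_2$, then $Y(t',x)\le y_2+\theta(t'-t)+\varepsilon|t'-t|$ by (12). Hence
$$\beta(t,y_2)\le\beta\big(t',y_2+\theta(t'-t)+\varepsilon|t'-t|\big)\le\beta\big(t',y_2+\theta(t'-t)\big)+\tfrac\varepsilon{1-\varepsilon}|t'-t|.$$
Exchanging the roles of the two points, $|\beta(t',y_2+\theta(t'-t))-\beta(t,y_2)|\le\frac\varepsilon{1-\varepsilon}|t'-t|$.

So $\beta$ is Lipschitz. With $\beta_2=\partial_{y_2}\beta$ and $\eta=\partial_t\beta+\theta\beta_2$, a.e.
$$D\beta=\beta_2q_0+\eta e_1,\qquad0\le\beta_2\le1+2\varepsilon,\qquad|\eta|\le2\varepsilon. \tag{13}$$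

**Step 2. The gap at label $0$.** We identify the strip on which $\beta=0$. At $x=0$ only the term $n=0$ of the uniformly convergent series jumps, as $n\theta\notin\mathbb Z$ for $n\ne0$, and $Y(t,0)-Y(t,0^-)=\ell(t)$. Let
$$c(t)=\tfrac12\big(Y(t,0^-)+Y(t,0)\big)=\theta t-\sum_{n\ne0}\ell(n+t)\{-n\theta\}-\tfrac12\ell(t),\qquad\Omega=\{|y_2-c(t)|<\ell(t)/2\}.$$
The series for $c,c',c''$ converge locally uniformly, so $c\in C^2$, and by the bounds on $\ell',\ell''$,
$$c(t)=\theta t+O(1),\qquad|c'-\theta|\le\varepsilon,\qquad|c''|\le6\varepsilon.$$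
On $\Omega$, $Y(t,0^-)<y_2<Y(t,0)$. So $Y(t,x)<y_2$ for all $x<0$ and $Y(t,x)>y_2$ for all $x\ge0$, that is, $\beta=0$ on $\Omega$. Hence $\beta=q_0\cdot k$ on $\Omega+k$. As $\theta$ is irrational, these values are distinct, so the sets $\Omega+k$, $k\in\mathbb Z^2$, are disjoint. The area of $\bigcup_k(\Omega+k)$ per unit cell is therefore $|\Omega|=\int_{\mathbb R}\ell\,dt=\int_0^1E\,dt\le\varepsilon$.

**Step 3. The function $\alpha$.** Let $P=\frac1\mu\frac{(1,\theta)}{\sqrt{1+\theta^2}}$, so $|P|=1/\mu$ and $P\perp q_0$. We want $\alpha$ close to $P\cdot y$, with $D\alpha$ *tangent* to the center curve $\gamma(t)=(t,c(t))$. Put $\rho=\ell/8$, $b(t)=-\frac{P_1(\theta-c')}{1+c'^2}$, and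
$$T(s,\rho)=s\ \ (|s|\le\rho),\qquad T(s,\rho)=\operatorname{sgn}(s)\,(2\rho-|s|)^+\ \ (|s|>\rho),$$
$$\psi(t,y_2)=b(t)\,T\big(y_2-c(t),\rho(t)\big).$$
We have $|b|\le\varepsilon/\mu$ and, since $b$ is a smooth function of $c'$ and $|c''|\le6\varepsilon$, $|b'|\le C\varepsilon$. Since $T(s,\rho)=\operatorname{sgn}(s)\min(|s|,(2\rho-|s|)^+)$, $T$ is $1$-Lipschitz in $s$ and $2$-Lipschitz in $\rho$, and $|T|\le\rho\le1$. With $|\rho'|\le1$ and $|c'|\le|\theta|+1$, $\psi$ is $C\varepsilon$-Lipschitz. It vanishes outside $\{|y_2-c|\le2\rho\}=\{|y_2-c|\le\ell/4\}\subset\Omega$. Let $\Psi=\sum_{k\in\mathbb Z^2}\psi(\cdot-k)$. The summands vanish outside the disjoint open sets $\Omega+k$, so the sum is well defined, and it is periodic.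

*$\Psi$ is $C\varepsilon$-Lipschitz.* On $\overline{\Omega+k}$ we have $\Psi=\psi(\cdot-k)$: a boundary point of $\Omega+k$ lies in no $\Omega+k'$ (disjoint open sets), so both sides vanish there. This settles two points of one $\overline{\Omega+k}$. If $x\in\Omega+k$ and $y\notin\Omega+k$ is a zero of $\Psi$, then $\Psi(x)-\Psi(y)=\psi(x-k)-\psi(y-k)$. Two zeros are trivial. Finally let $x\in\Omega+k$, $y\in\Omega+k'$, $k\ne k'$. Let $z$ be the first exit point of $[x,y]$ from $\Omega+k$ and $w$ the last entry point into $\Omega+k'$. Then $[x,z)\subset\Omega+k$ and $(w,y]\subset\Omega+k'$ are disjoint, and $\psi(z-k)=\psi(w-k')=0$. So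
$$|\Psi(x)-\Psi(y)|\le C\varepsilon\big(|x-z|+|w-y|\big)\le C\varepsilon|x-y| .$$

Let $\alpha=P\cdot y+\Psi$. Then
$$|D\alpha-P|\le C\varepsilon\quad\text{a.e.} \tag{14}$$
On the open core $U_0=\{|y_2-c(t)|<\rho(t)\}$, $\alpha=P\cdot y+b(t)(y_2-c(t))$ is $C^1$, and on $\gamma$, $D\alpha=P+b\,(-c',1)$. Here $\gamma'=(1,c')$ is orthogonal to $(-c',1)$, and since $P_2=\theta P_1$,
$$\big(P+b(-c',1)\big)\cdot(-c',1)=P_1(\theta-c')+b(1+c'^2)=0.$$
So $D\alpha(\gamma)$ is the orthogonal projection of $P$ onto $\mathbb R\gamma'$. For $\varepsilon$ small, $P\cdot\gamma'=P_1(1+\theta c')\ge P_1(1+\theta^2-|\theta|\varepsilon)>0$, hence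
$$|D\alpha(\gamma)|\,|\gamma'|=D\alpha(\gamma)\cdot\gamma'=P\cdot\gamma'. \tag{15}$$

**Step 4. The coefficient.** We make $\alpha$ an exact solution on the cores and let everything else be slow. Let $U=\bigcup_k(U_0+k)$, and put $a=1/|D\alpha|$ on $U$, $a=m$ off $U$. This is measurable and periodic, and continuous on the open set $U$, because $D\alpha$ is continuous and, by (14), nonzero there. By (14), $a\in[\mu(1-C\varepsilon),\mu(1+C\varepsilon)]$ on $U$. Since $U\subset\bigcup_k(\Omega+k)$ has density at most $\varepsilon<1$, the complement has positive area. So for small $\varepsilon$, $\operatorname{ess\,inf}a=m$ and $M=\operatorname{ess\,sup}a\in[\mu(1-C\varepsilon),\mu(1+C\varepsilon)]\subset[\mu-\delta,\mu+\delta]$.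

**Step 5. Two slopes $p_\pm$ in $K$.** For $\tau>0$ let $u_\pm=\alpha\pm\tau\beta$, with slopes $p_\pm=P\pm\tau q_0$. We choose $\tau$ as large as $|Du_\pm|\le1/a$ allows. On $U$, $\beta$ is locally constant, so $|Du_\pm|=|D\alpha|=1/a$. Off $U$, (13), (14) and $P\perp q_0$ give $|D\alpha|^2\le\frac1{\mu^2}+C\varepsilon$, $|D\beta|^2\le|q_0|^2+C\varepsilon$, and
$$|D\alpha\cdot D\beta|=\big|\eta P_1+(D\alpha-P)\cdot D\beta\big|\le C\varepsilon .$$
So for $\tau\le\frac1{m|q_0|}$, a.e. off $U$,
$$|Du_\pm|^2\le|D\alpha|^2+2\tau|D\alpha\cdot D\beta|+\tau^2|D\beta|^2\le\frac1{\mu^2}+\tau^2|q_0|^2+C_1\varepsilon.$$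
Choose $\tau$ by $\tau^2|q_0|^2=\frac1{m^2}-\frac1{\mu^2}-C_1\varepsilon$. For $\varepsilon$ small this is positive, and it is at most $1/m^2$, so $\tau\le\frac1{m|q_0|}$. Then $|Du_\pm|\le1/m=1/a$ a.e. off $U$. Altogether $|Du_\pm|\le1/a$ a.e., and since $u_\pm-p_\pm\cdot y$ is periodic, $\overline H_a(p_\pm)\le1$.

**Step 6. An upper bound for $\|(1,\theta)\|$ along $\gamma$.** We show that traveling along $\gamma$ costs no more than $P$ predicts. Let $u\in\mathcal L$. On $U_0$, $|Du|\le1/a$ a.e. with $a$ continuous. Let $u^h$ be the mollification of $u$ at scale $h$. Near the compact arc $\gamma([0,t])\subset U_0$ and for small $h$, $|Du^h(x)|\le\sup_{B_h(x)\cap U_0}1/a$. Integrating along the arc and letting $h\to0$ (uniform continuity of $1/a$ near the arc), then using (15),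
$$u(\gamma(t))-u(\gamma(0))\le\int_0^t\frac{|\gamma'|}{a(\gamma)}\,d\sigma=\int_0^t|D\alpha(\gamma)||\gamma'|\,d\sigma=P\cdot(\gamma(t)-\gamma(0)).$$
Taking the supremum over $u$, $d(\gamma(0),\gamma(t))\le P\cdot(\gamma(t)-\gamma(0))$. Since $\gamma(t)=t(1,\theta)+O(1)$ and $d\le|\cdot|/m$, the difference $|d(\gamma(0),\gamma(t))-d(0,t(1,\theta))|$ is bounded. Divide by $t\to\infty$ and use Lemma 7:
$$\|(1,\theta)\|\le P\cdot(1,\theta)=\frac{\sqrt{1+\theta^2}}\mu .$$

**Step 7. The corner.** Let $\xi=\frac{(1,\theta)}{P\cdot(1,\theta)}=\frac{\mu(1,\theta)}{\sqrt{1+\theta^2}}$. By Step 6, $\|\xi\|\le1$, so $\xi\in S_a$. Since $q_0\cdot(1,\theta)=0$, $p_\pm\cdot\xi=P\cdot\xi=1$. As $p_\pm\in K$, $\|\xi\|\ge1$, so $\xi\in\partial S_a$. As $\xi\in S_a$, $\overline H_a(p_\pm)\ge p_\pm\cdot\xi=1$, so $\overline H_a(p_\pm)=1$. Thus $p_+\ne p_-$ are two supports at the irrational point $\xi$. Finally $\frac{p_+-p_-}2=\tau q_0$, and the bound $\overline H_a(p)\ge m|p|$ gives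
$$\overline H_a(\tau q_0)^2\ge m^2\tau^2|q_0|^2=1-\frac{m^2}{\mu^2}-C_1m^2\varepsilon\ge1-\frac{m^2}{M^2}-\delta$$
for $\varepsilon$ small, because $|M-\mu|\le C\varepsilon$. This proves Theorem 5. $\square$

Comparing with Theorem 2, this $a$ must satisfy $1-\frac{m^2}{M^2}-\delta\le1-\kappa^2$, that is, $\kappa^2\le\frac{m^2}{M^2}+\delta$. So when $\delta<1-\frac{m^2}{M^2}$, $\kappa<1$ and the coefficient cannot be a.e. continuous.
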